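\title{A prime $C^*$-algebra with a faithful cyclic representation that is not primitive}

\begin{abstract}
Every primitive $C^*$-algebra is prime and has a faithful cyclic representation. We show that these two properties do not imply primitivity. We construct in ZFC a unital prime $C^*$-algebra that has a faithful cyclic representation on a separable Hilbert space, which is moreover a countable direct sum of irreducible representations, but has no faithful irreducible representation and no faithful factor representation. The algebra is generated by a countable group of translations of a product of finite sets together with indicator functions of closed subsets, and the proof reduces to a statement about probability measures on sequences of integers.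
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $A$ denotes a nonzero $C^*$-algebra, an \emph{ideal} is a closed two-sided ideal, and a \emph{representation} is a $*$-homomorphism $\pi\colon A\to B(H)$ for a Hilbert space $H$, not assumed separable. A representation $\pi$ is
\begin{itemize}
\item \emph{faithful} if $\ker\pi=\{0\}$;
\item \emph{irreducible} if $H\neq\{0\}$ and the only closed $\pi(A)$-invariant subspaces are $\{0\}$ and $H$;
\item \emph{cyclic} if $\overline{\pi(A)\xi}=H$ for some $\xi\in H$;
\item \emph{countably generated} if the closed linear span of $\pi(A)S$ is $H$ for some countable set $S\subseteq H$;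
\item a \emph{factor representation} if $H\ne\{0\}$, the closed linear span of $\pi(A)H$ is $H$, and the von Neumann algebra $\pi(A)''$ is a factor, that is, $\pi(A)'\cap\pi(A)''=\mathbb C1$.
\end{itemize}
The algebra $A$ is \emph{prime} if, for ideals $I$ and $J$, the relation $IJ=\{0\}$ (all products $ab$ with $a\in I$, $b\in J$ vanish) forces $I=\{0\}$ or $J=\{0\}$. It is \emph{primitive} if it has a faithful irreducible representation.

Both notions say that $A$ does not break into pieces, the first in terms of ideals and the second in terms of representations. For a finite direct sum of matrix algebras, both hold exactly when there is one summand. In general, every primitive $C^*$-algebra is prime. Dixmier showed that every separable prime $C^*$-algebra is primitive, and Weaver gave an example of a prime $C^*$-algebra, necessarily nonseparable, that is not primitive. One therefore looks for a countability condition weaker than separability that closes the gap, and there is a natural candidate, because a primitive algebra satisfies it automatically. If $\pi$ is faithful and irreducible, then $\{\xi:\pi(A)\xi=\{0\}\}$ is a closed invariant subspace different from $H$,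 hence zero; so for each $\xi\neq0$ the closed invariant subspace $\overline{\pi(A)\xi}$ is nonzero, hence equal to $H$. A primitive algebra is thus prime and has a faithful cyclic representation. Katsura asked whether, conversely, a prime $C^*$-algebra with a faithful cyclic representation must be primitive. The following version comes from the paper of Abrams and Tomforde \cite{AT}.

\medskip
\noindent\textbf{Question.} \emph{If a nonzero $C^*$-algebra is prime and has a faithful countably generated representation, is it primitive?}
\medskip

The answer is no, for this question and for Katsura's, and the example needs no axioms beyond ZFC.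

\begin{theorem}\label{thm:main}
There is a unital $C^*$-algebra $A$ with the following properties.
\begin{enumerate}
\item[(1)] $A$ is prime.
\item[(2)] $A$ has a faithful cyclic representation on a separable Hilbert space, and this representation is a direct sum of countably many irreducible representations.
\item[(3)] $A$ is not primitive. In fact, $A$ has no faithful factor representation.
\item[(4)] $A$ is the closure of an upward directed union of finite-dimensional $*$-subalgebras.
\end{enumerate}
\end{theorem}

The construction starts from a compact space $X$ of integer sequences and the countable group $\Gamma$ of translations that change finitely many coordinates. To the algebra generated by $C(X)$ and $\Gamma$ we adjoin the indicator functions of a family $\mathcal F$ of closed sets. Properties (1) and (2) hold as soon as one countable set meets every \emph{finite} intersection of the saturations $\Gamma F$, $F\in\mathcal F$. A faithful factor representation, on the other hand, produces a probability measure that gives mass one to \emph{every} $\Gamma F$. We choose $\mathcal F$ so that the saturations express the conditions ``eventually above the constant $\ell$''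 and ``eventually below the unbounded nondecreasing sequence $b$''. A large constant sequence satisfies any finite number of these conditions, while no sequence, and no random sequence, satisfies them all.

Section~\ref{sec:positive} contains the positive results that frame the question. Sections~\ref{sec:algebras} and~\ref{sec:orbits} study the algebra attached to a general family $\mathcal F$, Section~\ref{sec:family} introduces the family that we need, and Section~\ref{sec:factor} completes the proof of Theorem~\ref{thm:main}. Section~\ref{sec:size} shows that the example can be taken of density character at most the dominating number $\mathfrak d$.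

\section{Countability conditions and positive results}\label{sec:positive}

The hypotheses ``cyclic'' and ``countably generated'' turn out to be the same, so the two questions above are equivalent. Both say that a single state detects all ideals. Recall that a \emph{state} is a positive linear functional of norm one, and that the GNS construction attaches to a state $\varphi$ a representation $\pi_\varphi$ with a cyclic vector $\xi_\varphi$ such that $\varphi(a)=\langle\pi_\varphi(a)\xi_\varphi,\xi_\varphi\rangle$.

\begin{proposition}\label{prop:cyclic}
For a $C^*$-algebra $A\neq\{0\}$ the following are equivalent.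
\begin{enumerate}
\item[(i)] $A$ has a faithful countably generated representation.
\item[(ii)] $A$ has a faithful cyclic representation.
\item[(iii)] $A$ has a state $\varphi$ with $\varphi|_I\neq0$ for every nonzero ideal $I$.
\end{enumerate}
\end{proposition}

\begin{proof}
A cyclic representation is generated by a one-element set, so (ii) implies (i).

Assume (i), with $\pi$ faithful and generated by $S$. Since $A\ne\{0\}$, we have $H\neq\{0\}$, so $S$ contains a nonzero vector. Discarding $0$, rescaling, and repeating vectors if $S$ is finite, we may list $S$ as $\xi_1,\xi_2,\dots$ with $0<\|\xi_n\|\le1$. Let $\varphi_0=\sum_n2^{-n}\langle\pi(\cdot)\xi_n,\xi_n\rangle$, a positive functional. Suppose that $\varphi_0$ vanishes on an ideal $I$, and let $a\in I$. For $c\in A$ we have $(ac)^*(ac)\in I$, so $\sum_n2^{-n}\|\pi(a)\pi(c)\xi_n\|^2=0$. Thus $\pi(a)$ vanishes on $\pi(A)S$, whose span is dense, so $\pi(a)=0$ and $a=0$. Hence $\varphi_0$ is nonzero on every nonzero ideal, in particular on $A$, and $\varphi=\varphi_0/\|\varphi_0\|$ satisfies (iii).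

Assume (iii). The state $\varphi=\langle\pi_\varphi(\cdot)\xi_\varphi,\xi_\varphi\rangle$ vanishes on the ideal $\ker\pi_\varphi$, so $\ker\pi_\varphi=\{0\}$, and $\pi_\varphi$ is faithful and cyclic.
\end{proof}

The simplest way to build a faithful representation is to add irreducible ones. With finitely many summands, primeness does the rest.

\begin{proposition}\label{prop:finite}
If a prime $C^*$-algebra $A$ has a faithful representation that is a finite direct sum $\pi_1\oplus\dots\oplus\pi_k$ of irreducible representations, then $A$ is primitive.
\end{proposition}

\begin{proof}
Put $I_j=\ker\pi_j$, so that $I_1\cap\dots\cap I_k=\{0\}$. If $k\ge2$, then $I_1(I_2\cap\dots\cap I_k)\subseteq I_1\cap\dots\cap I_k=\{0\}$, so $I_1=\{0\}$ or $I_2\cap\dots\cap I_k=\{0\}$. By induction on $k$, some $I_j$ is zero, and $\pi_j$ is faithful.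
\end{proof}

By Theorem~\ref{thm:main}(2), the finiteness is sharp: the statement fails for countably infinite sums, even on separable Hilbert spaces.

A countability condition that does suffice is best seen in the primitive ideal space. Let $\operatorname{Prim}A$ be the set of kernels of nonzero irreducible representations. In its hull-kernel topology the open sets are the sets $U(J)=\{Q\in\operatorname{Prim}A:Q\not\supseteq J\}$, where $J$ runs over the ideals of $A$. We use two standard facts. The intersection of all $Q\in\operatorname{Prim}A$ is $\{0\}$, so that $U(J)\neq\emptyset$ exactly when $J\ne\{0\}$. And $\operatorname{Prim}A$ is a Baire space \cite[Cor.~3.4.13]{Dix}: countable intersections of dense open sets are dense.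

\begin{proposition}\label{prop:baire}
Let $A$ be prime. If there are countably many nonzero ideals $I_1,I_2,\dots$ such that every nonzero ideal contains some $I_n$, then $A$ is primitive.
\end{proposition}

\begin{proof}
Each open set $U(I_n)$ is dense. Indeed, a nonempty open set is $U(J)$ with $J\neq\{0\}$; since $A$ is prime, $I_n\cap J\supseteq I_nJ\neq\{0\}$, and so $U(I_n)\cap U(J)\supseteq U(I_n\cap J)\ne\emptyset$. As $\operatorname{Prim}A=U(A)$ is a nonempty Baire space, there is $Q\in\bigcap_nU(I_n)$. This $Q$ contains no $I_n$, so $Q=\{0\}$, and $Q$ is the kernel of an irreducible representation.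
\end{proof}

\begin{remark}\label{rem:separable}
A separable algebra has such a family, so Dixmier's theorem is a case of Proposition~\ref{prop:baire}. Let $(a_n)$ be dense in the set of positive elements of norm one, let $h(t)=\max(t-\frac12,0)$, and let $I_n$ be the ideal generated by $h(a_n)$, which is nonzero because $1$ lies in the spectrum of $a_n$. A nonzero ideal $J$ contains a positive $a$ of norm one. Choose $n$ with $\|a-a_n\|<\frac12$, and let $q\colon A\to A/J$ be the quotient map. Then $\|q(a_n)\|<\frac12$, so $q(h(a_n))=h(q(a_n))=0$ and $I_n\subseteq J$.
\end{remark}

A subset $\mathcal S\subseteq\operatorname{Prim}A$ misses $U(J)$ exactly when $J\subseteq\bigcap\mathcal S$, so $\mathcal S$ is dense if and only if $\bigcap\mathcal S=\{0\}$. In this language, $A$ is primitive when $\operatorname{Prim}A$ has a dense point, and it has a faithful countable sum of nonzero irreducible representations when $\operatorname{Prim}A$ has a countable dense subset. The two propositions suggest a positive answer to the Question. But the Baire argument needs countably many \emph{open sets} that refine all others, and a countable dense set of \emph{points} does not obviously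 supply them. The example lives in this gap.

\section{Algebras generated by translations and boxes}\label{sec:algebras}

\subsection*{The space and the group}
Let $\mathbb N=\{1,2,\dots\}$. For $n\in\mathbb N$ let $Y_n=\mathbb Z/(n+1)$, identified as a set with $\{0,1,\dots,n\}$; inequalities between coordinates refer to these representatives. Let
\[
X=\prod_{n\in\mathbb N}Y_n,\qquad \Gamma=\bigoplus_{n\in\mathbb N}Y_n .
\]
The space $X$ is compact and metrizable. The alphabets $Y_n$ are finite to make $X$ compact, and they grow so that $X$ contains both sequences that are eventually equal to any given constant and sequences that tend to infinity. The countably infinite group $\Gamma$ acts on $X$ by coordinatewise addition. We write the group and the action multiplicatively, with identity $e$. The action is free ($\gamma x=x$ implies $\gamma=e$), each $\gamma$ is a homeomorphism, and two points lie in the same orbit exactly when they differ in finitely many coordinates. Let $\Gamma_N=\{\gamma:\gamma_n=0\text{ for }n>N\}$, a finite subgroup; $\Gamma$ is the increasing union of the $\Gamma_N$.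

For $w\in W_n=Y_1\times\dots\times Y_n$, the \emph{cylinder} $Z_w=\{x:(x_1,\dots,x_n)=w\}$ is clopen. For $x\in X$ we write $Z_n(x)=Z_{(x_1,\dots,x_n)}$. These sets form a neighborhood base at $x$, and $\bigcap_nZ_n(x)=\{x\}$. Translates of cylinders are cylinders. By the Stone--Weierstrass theorem, $C(X)$ is the closed span of the functions $1_{Z_w}$.

A \emph{box} is a set $F=\prod_nF(n)$ with $\emptyset\ne F(n)\subseteq Y_n$. Boxes are closed and nonempty; single points are boxes. The saturation $\Gamma F=\bigcup_\gamma\gamma F$ is a $\Gamma$-invariant Borel set, being a countable union of closed sets, and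
\begin{equation}\label{eq:sat}
\Gamma F=\{y\in X: y_n\in F(n)\text{ for all but finitely many }n\}.
\end{equation}
The inclusion $\subseteq$ holds because $\gamma$ changes finitely many coordinates, and $\supseteq$ holds because the finitely many bad coordinates can be moved into the nonempty sets $F(n)$.

\subsection*{The algebra $A_{\mathcal F}$}
Fix, for this section and the next, an arbitrary family $\mathcal F$ of boxes. Let $\mathfrak B$ be the algebra of subsets of $X$ (closed under complements and finite unions) generated by all cylinders and all $\gamma F$ with $\gamma\in\Gamma$, $F\in\mathcal F$. The collection of generators is $\Gamma$-invariant, so $\mathfrak B$ is $\Gamma$-invariant. Call a function \emph{simple} if it is a linear combination of functions $1_B$ with $B\in\mathfrak B$; passing to a common refinement, a simple function is constant on each piece of a finite partition of $X$ into sets from $\mathfrak B$. The simple functions form a unital $*$-subalgebra of $\ell^\infty(X)$. Its norm closure $D$ is a unital commutative $C^*$-algebra that contains $C(X)$.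

Let $\ell^\infty(X)$ act on $\ell^2(X)$ by multiplication, which is an isometric representation, and define unitaries $u_\gamma$ by $u_\gamma\delta_x=\delta_{\gamma x}$. With $\gamma f=f(\gamma^{-1}\,\cdot)$ we have $u_\gamma fu_\gamma^*=\gamma f$ and $\gamma1_B=1_{\gamma B}$, so $\gamma D=D$. The formulas
\begin{equation}\label{eq:mult}
(fu_\gamma)(gu_\sigma)=f\,(\gamma g)\,u_{\gamma\sigma},\qquad (fu_\gamma)^*=(\gamma^{-1}\bar f)\,u_{\gamma^{-1}}
\end{equation}
show that
\[
A_{\mathcal F}=\overline{\operatorname{span}}\{fu_\gamma:f\in D,\ \gamma\in\Gamma\}\subseteq B(\ell^2(X))
\]
is a unital $C^*$-algebra. We write $A=A_{\mathcal F}$ while $\mathcal F$ is fixed.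

\begin{lemma}\label{lem:fd}
$A$ is the closure of an upward directed union of finite-dimensional $*$-subalgebras.
\end{lemma}

\begin{proof}
For $N\in\mathbb N$ and a finite set $\mathcal G\subseteq\mathfrak B$, let $\mathfrak B_{N,\mathcal G}$ be the algebra of sets generated by $\{\gamma B:\gamma\in\Gamma_N,\ B\in\mathcal G\}$. It has finitely many generators, so it is finite, and it is $\Gamma_N$-invariant. By \eqref{eq:mult}, $A_{N,\mathcal G}=\operatorname{span}\{1_Bu_\gamma:B\in\mathfrak B_{N,\mathcal G},\ \gamma\in\Gamma_N\}$ is a finite-dimensional $*$-subalgebra. Both $A_{N,\mathcal G}$ and $A_{N',\mathcal G'}$ lie in $A_{\max(N,N'),\,\mathcal G\cup\mathcal G'}$. The union is $\operatorname{span}\{1_Bu_\gamma:B\in\mathfrak B,\ \gamma\in\Gamma\}$, which is dense in $A$ because simple functions are dense in $D$.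
\end{proof}

\subsection*{Ideals contain indicator functions}
Primeness and faithfulness are statements about all ideals of $A$, and we want to reduce them to statements about the sets in $\mathfrak B$. The tool is the diagonal map
\[
E\colon A\to\ell^\infty(X),\qquad E(a)(x)=\langle a\delta_x,\delta_x\rangle ,
\]
which is linear and contractive. For $f\in D$ we have $E(f)=f$, and $E(fu_\gamma)(x)=f(\gamma x)\langle\delta_{\gamma x},\delta_x\rangle=0$ for $\gamma\neq e$, by freeness. Hence $E(A)\subseteq D$. Moreover $E(a^*a)(x)=\|a\delta_x\|^2$, so $E(a^*a)\ge0$, and $E(a^*a)\neq0$ if $a\neq0$. What is not apparent from the definition is that $E$ maps an ideal into itself. This follows once $E$ is written as a limit of maps built from multiplications by elements of $A$.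

\begin{lemma}\label{lem:ideal}
Every nonzero ideal $I$ of $A$ contains $1_B$ for some nonempty $B\in\mathfrak B$.
\end{lemma}

\begin{proof}
\emph{Step 1: $E(I)\subseteq I$.} Put $p_w=1_{Z_w}$ and $E_n(a)=\sum_{w\in W_n}p_wap_w$. For fixed $n$ the $p_w$ are orthogonal projections with sum $1$, so
\[
\|E_n(a)\eta\|^2=\sum_w\|p_wap_w\eta\|^2\le\|a\|^2\sum_w\|p_w\eta\|^2=\|a\|^2\|\eta\|^2 ,
\]
and $E_n$ is contractive. For $f\in D$ we have $E_n(f)=f=E(f)$. If $e\ne\gamma\in\Gamma_n$, then $\gamma$ changes one of the first $n$ coordinates, so $\gamma Z_w\cap Z_w=\emptyset$ and $p_wfu_\gamma p_w=f1_{Z_w}1_{\gamma Z_w}u_\gamma=0$ for $w\in W_n$. Thus $E_n(a)=E(a)$ for large $n$ when $a$ is a finite sum of terms $fu_\gamma$. Since $E_n$ and $E$ are contractive, $\|E_n(a)-E(a)\|\to0$ for all $a\in A$. As $E_n(I)\subseteq I$ and $I$ is closed, $E(I)\subseteq I$.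

\emph{Step 2: a set on which $f$ is bounded below.} Take $0\neq a\in I$ and put $f=E(a^*a)$. Then $f\in I\cap D$, $f\geq0$ and $f\neq0$. Choose a simple function $g$ with $\|f-g\|\le\frac14\|f\|$; replacing $g$ by its real part, we may take $g$ real. Choose $x$ with $f(x)\ge\frac34\|f\|$, and let $B\in\mathfrak B$ be a set that contains $x$ and on which $g$ is a constant $c$. Then $c\ge\frac12\|f\|$, and so $f\ge\frac14\|f\|$ on $B$.

\emph{Step 3: $1_B\in I$.} The function $h=f1_B+1_{X\setminus B}\in D$ is bounded below by a positive constant. It is therefore invertible in $\ell^\infty(X)$, hence in the unital $C^*$-subalgebra $D$, and $1_B=h^{-1}1_Bf\in I$.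
\end{proof}

\section{Orbit representations}\label{sec:orbits}

If $\Omega\subseteq X$ is nonempty and $\Gamma$-invariant, the subspace $\ell^2(\Omega)\subseteq\ell^2(X)$ is invariant under $D$ and the $u_\gamma$, hence under $A$. Let $\rho_\Omega$ be the restriction of $A$ to $\ell^2(\Omega)$, and let $\rho_y=\rho_{\Gamma y}$ be the \emph{orbit representation} of $y\in X$.

\begin{lemma}\label{lem:orbit}
Let $\Omega\subseteq X$ be nonempty and $\Gamma$-invariant.
\begin{enumerate}
\item[(a)] $\rho_\Omega$ is faithful if and only if $\Omega$ meets every nonempty $B\in\mathfrak B$.
\item[(b)] $\rho_y$ is irreducible for every $y\in X$.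
\item[(c)] If $\Omega$ is countable, then $\rho_\Omega$ is a cyclic representation on a separable Hilbert space and a direct sum of countably many irreducible representations.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $\rho_\Omega(1_B)=0$ if and only if $B\cap\Omega=\emptyset$. Apply Lemma~\ref{lem:ideal} to the ideal $\ker\rho_\Omega$.

(b) For $\eta\in\ell^2(X)$ and $x\in X$,
\begin{equation}\label{eq:limit}
\|1_{Z_n(x)}\eta-\eta(x)\delta_x\|^2=\sum_{x'\in Z_n(x)\setminus\{x\}}|\eta(x')|^2\longrightarrow0 ,
\end{equation}
since the sets $Z_n(x)\setminus\{x\}$ decrease to $\emptyset$. A nonzero closed invariant subspace of $\ell^2(\Gamma y)$ contains some $\eta$ with $\eta(x)\neq0$ for some $x\in\Gamma y$. By \eqref{eq:limit} it contains $\delta_x$, hence every $u_\gamma\delta_x=\delta_{\gamma x}$, and so it equals $\ell^2(\Gamma y)$.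

(c) Orbits are infinite, so we can enumerate $\Omega=\{y^1,y^2,\dots\}$ without repetition. Put $\xi=\sum_k2^{-k}\delta_{y^k}$. By \eqref{eq:limit}, the closed subspace $\overline{A\xi}$ contains every $\delta_{y^k}$, so it equals $\ell^2(\Omega)$. Finally, $\rho_\Omega$ is the direct sum of the representations $\rho_y$ over the countably many orbits in $\Omega$.
\end{proof}

To apply (a) we must know which orbits a general set $B\in\mathfrak B$ meets, and $B$ may involve complements and translates of many boxes. The next lemma removes both complications. Complements of boxes are open, so near a given point of $B$ they impose conditions on finitely many coordinates only; and membership in a box is checked coordinate by coordinate, so the head of one point can be spliced to the tail of another.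

\begin{lemma}[Splicing]\label{lem:splice}
For every nonempty $B\in\mathfrak B$ there are $r\ge0$ and $F_1,\dots,F_r\in\mathcal F$ such that $\Gamma y\cap B\neq\emptyset$ for all $y\in\Gamma F_1\cap\dots\cap\Gamma F_r$. (For $r=0$ the intersection is $X$.)
\end{lemma}

\begin{proof}
Every set in $\mathfrak B$ is a finite union of finite intersections of generators and complements of generators, because sets of this form constitute an algebra. Pick $z\in B$ and one such intersection $C$ with $z\in C\subseteq B$. The factors of $C$ that are cylinders, complements of cylinders, or complements of closed sets $\gamma F$ are open and contain $z$, so they all contain $Z_N(z)$ for some $N$. Let $\gamma_1F_1,\dots,\gamma_rF_r$ be the remaining factors. Then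
\[
z\in Z_N(z)\cap\gamma_1F_1\cap\dots\cap\gamma_rF_r\subseteq B .
\]
Let $y\in\Gamma F_1\cap\dots\cap\Gamma F_r$. By \eqref{eq:sat} there is $m\ge N$ such that $\gamma_s\in\Gamma_m$ and $y_n\in F_s(n)$ for all $s$ and all $n>m$. Define $x_n=z_n$ for $n\le m$ and $x_n=y_n$ for $n>m$. Then $x\in\Gamma y\cap Z_N(z)$. For $n\le m$ we have $(\gamma_s^{-1}x)_n=(\gamma_s^{-1}z)_n\in F_s(n)$, because $z\in\gamma_sF_s$. For $n>m$ we have $(\gamma_s^{-1}x)_n=y_n\in F_s(n)$. Hence $x\in\gamma_sF_s$ for all $s$, and $x\in B$.
\end{proof}

\begin{proposition}\label{prop:criteria}
Let $\mathcal F$ be a family of boxes.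
\begin{enumerate}
\item[(a)] The irreducible representation $\rho_y$ of $A_{\mathcal F}$ is faithful if and only if $y\in\Gamma F$ for all $F\in\mathcal F$.
\item[(b)] Let $S\subseteq X$ be a countable set that meets $\Gamma F_1\cap\dots\cap\Gamma F_r$ for all $r\ge0$ and $F_1,\dots,F_r\in\mathcal F$. Then $A_{\mathcal F}$ is prime and $\rho_{\Gamma S}$ is faithful.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) If $y\notin\Gamma F$, then $\Gamma y\cap F=\emptyset$. If $y$ lies in every $\Gamma F$, then $\Gamma y$ meets every nonempty $B\in\mathfrak B$ by Lemma~\ref{lem:splice}. Apply Lemma~\ref{lem:orbit}(a).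

(b) Let $B,B'\in\mathfrak B$ be nonempty. Take the boxes that Lemma~\ref{lem:splice} provides for $B$ and for $B'$, and a point $y\in S$ in the intersection of all their saturations. Then $\Gamma y$ meets both $B$ and $B'$. In particular $\Gamma S$ meets every nonempty $B$, so $\rho_{\Gamma S}$ is faithful. Also $\gamma B\cap B'\neq\emptyset$ for some $\gamma$. Now let $I,J$ be nonzero ideals, and choose nonempty $B,B'$ with $1_B\in I$ and $1_{B'}\in J$ by Lemma~\ref{lem:ideal}. With $\gamma$ as above, $1_{\gamma B}=u_\gamma1_Bu_\gamma^*\in I$ and $1_{\gamma B}1_{B'}=1_{\gamma B\cap B'}\neq0$. So $IJ\neq\{0\}$.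
\end{proof}

\begin{example}\label{ex:small}
The smallest families show how a box restricts the faithful representations. If $\mathcal F=\emptyset$, every $\rho_y$ is faithful. If $\mathcal F$ consists of one point $\{v\}$, then $\rho_y$ is faithful exactly for $y\in\Gamma v$; the other orbit representations kill the rank-one projection $1_{\{v\}}$. If $\mathcal F$ consists of two points $\{v\},\{v'\}$ in different orbits, no orbit representation is faithful, but primeness is lost: $1_{\{v\}}fu_\gamma1_{\{v'\}}=f1_{\{v\}}1_{\{\gamma v'\}}u_\gamma=0$ for all $f$ and $\gamma$, so $1_{\{v\}}A1_{\{v'\}}=\{0\}$, and the ideals generated by the two projections have product zero.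
\end{example}

\section{Between the constants and the unbounded sequences}\label{sec:family}

Proposition~\ref{prop:criteria} tells us what to look for: a family whose saturations have empty intersection, while one countable set meets all their finite intersections. Let $\mathcal B$ be the set of nondecreasing unbounded sequences $b=(b_n)\colon\mathbb N\to\mathbb N$. For $\ell\in\{0,1,2,\dots\}$ and $b\in\mathcal B$ define
\[
K_\ell=\{z\in X:z_n>\ell\text{ for all }n>\ell\},\qquad L_b=\{z\in X:z_n<b_n\text{ for all }n\}.
\]
These are boxes: each is defined by separate conditions on the coordinates, $K_\ell$ contains the point $(n)_{n\in\mathbb N}$, and $L_b$ contains the point $0$ since $b_n\ge1$. By \eqref{eq:sat},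
\[
\Gamma K_\ell=\{y:y_n>\ell\text{ for all large }n\},\qquad\Gamma L_b=\{y:y_n<b_n\text{ for all large }n\}.
\]
For $\mathcal C\subseteq\mathcal B$ let $\mathcal F(\mathcal C)=\{K_\ell:\ell\ge0\}\cup\{L_b:b\in\mathcal C\}$. Call $\mathcal C$ \emph{coinitial} if for every $b\in\mathcal B$ there is $b'\in\mathcal C$ with $b'_n\le b_n$ for all $n$. The set $\mathcal C=\mathcal B$ is coinitial and suffices for Theorem~\ref{thm:main}; smaller coinitial sets are used only in Section~\ref{sec:size}.

\begin{proposition}\label{prop:primecyclic}
For every $\mathcal C\subseteq\mathcal B$, the algebra $A_{\mathcal F(\mathcal C)}$ has properties (1), (2) and (4) of Theorem~\ref{thm:main}.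
\end{proposition}

\begin{proof}
For $i\in\mathbb N$ define $x^i\in X$ by $x^i_n=\min(i,n)$, a sequence that is eventually equal to $i$. Then $x^i\in\Gamma K_\ell$ for $\ell<i$, and $x^i\in\Gamma L_b$ for every $b\in\mathcal B$, because $b_n\to\infty$. A finite subfamily of $\mathcal F(\mathcal C)$ involves finitely many $\ell$, so the intersection of its saturations contains $x^i$ for all large $i$. Proposition~\ref{prop:criteria}(b) with $S=\{x^i:i\in\mathbb N\}$ gives (1) and the faithfulness of $\rho_{\Gamma S}$, and Lemma~\ref{lem:orbit}(c) gives the rest of (2). Property (4) is Lemma~\ref{lem:fd}.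
\end{proof}

The orbits $\Gamma x^i$ are pairwise distinct, so the representation in (2) is $\bigoplus_i\rho_{x^i}$. No summand is faithful: $x^i\notin\Gamma K_i$, so $\rho_{x^i}(1_{K_i})=0$.

\begin{remark}\label{rem:state}
The algebra has more than Proposition~\ref{prop:cyclic}(iii) requires, namely a faithful state. Enumerate $\Gamma S=\{y^1,y^2,\dots\}$ and put $\varphi(a)=\sum_k2^{-k}\langle a\delta_{y^k},\delta_{y^k}\rangle$. If $\varphi(a^*a)=\sum_k2^{-k}\|a\delta_{y^k}\|^2$ is zero, then $\rho_{\Gamma S}(a)=0$, so $a=0$.
\end{remark}

The mechanism behind property (3) is already visible for orbit representations.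

\begin{example}\label{ex:point}
If $\mathcal C$ is coinitial, no orbit representation of $A_{\mathcal F(\mathcal C)}$ is faithful. By Proposition~\ref{prop:criteria}(a) it is enough to consider $y\in\bigcap_\ell\Gamma K_\ell$, that is, $y_n\to\infty$, and to find $b'\in\mathcal C$ with $y\notin\Gamma L_{b'}$. Choose $0=N_0<N_1<N_2<\cdots$ with $y_{N_j}\ge j$, and put $b_n=j$ for $N_{j-1}<n\le N_j$. Then $b\in\mathcal B$ and $y_{N_j}\ge b_{N_j}$ for all $j$, so $y\notin\Gamma L_b$. If $b'\in\mathcal C$ and $b'\le b$, then $L_{b'}\subseteq L_b$ and $y\notin\Gamma L_{b'}$. For instance, for $y=(n)_n$ one can take $N_j=j$, so $b_n=n$.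
\end{example}

\begin{remark}\label{rem:needed}
Both kinds of boxes are needed, and so are uncountably many $b$. For the family $\{L_b:b\in\mathcal B\}$ alone, the point $0$ lies in every box, so $\rho_0$ is faithful and the algebra is primitive. For $\{K_\ell:\ell\ge0\}$ alone, the same holds with the point $(n)_n$. If $\mathcal C=\{b^{(1)},b^{(2)},\dots\}$ is countable, choose $m_1<m_2<\cdots$ with $m_j\ge j$ and $b^{(t)}_n>j$ for all $t\le j$ and $n>m_j$. Put $y_n=0$ for $n\le m_1$ and $y_n=j$ for $m_j<n\le m_{j+1}$. Then $y\in X$, $y_n\to\infty$, and $y_n<b^{(t)}_n$ for $n>m_t$. So $\rho_y$ is faithful and $A_{\mathcal F(\mathcal C)}$ is primitive.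
\end{remark}

\section{Factor representations and measures}\label{sec:factor}

An arbitrary irreducible representation need not be an orbit representation, so there is no point $y$ to argue with. Its substitute is the spectral measure of the restriction to $C(X)$. We recall the spectral theorem in the form we need. Let $\pi\colon C(X)\to B(H)$ be a unital $*$-homomorphism, with $X$ compact metrizable and $H$ arbitrary. There is a map $P$ from the Borel subsets of $X$ to the projections on $H$, with $P(X)=1$, such that for $\xi,\eta\in H$ the function $\mu_{\xi,\eta}(T)=\langle P(T)\xi,\eta\rangle$ is a complex Borel measure and $\langle\pi(f)\xi,\eta\rangle=\int f\,d\mu_{\xi,\eta}$ for $f\in C(X)$. The measures $\mu_{\xi,\xi}$ are positive, so $P(T)\le P(T')$ for $T\subseteq T'$, and $P(V)=\pi(1_V)$ for clopen $V$. We also use that a complex Borel measure on $X$ is determined by the integrals of continuous functions.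

The following lemma extends the ``only if'' part of Proposition~\ref{prop:criteria}(a). There are two points to settle. First, $P$ should take only the values $0$ and $1$ on invariant sets; this is where irreducibility or factoriality enters. Second, $P$ is defined from $C(X)$ alone, while $1_F$ is in general not continuous, so $\pi(1_F)$ and $P(F)$ are not related by definition. Because $F$ is closed, it can be approximated from outside by clopen sets, and this yields the inequality $\pi(1_F)\le P(F)$, which is the direction we need.

\begin{lemma}\label{lem:measure}
Let $\mathcal F$ be a family of boxes and let $\pi\colon A_{\mathcal F}\to B(H)$ be a faithful representation that is irreducible or a factor representation. Then there is a Borel probability measure $\nu$ on $X$ with $\nu(\Gamma F)=1$ for every $F\in\mathcal F$.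
\end{lemma}

\begin{proof}
Write $A=A_{\mathcal F}$. The projection $\pi(1)$ is nonzero by faithfulness, and its range is the closed linear span of $\pi(A)H$, an invariant subspace. In either case $\pi(1)=1$. In either case, too, every projection $q\in\pi(A)'\cap\pi(A)''$ is $0$ or $1$: for a factor representation $q$ is a scalar, and for an irreducible one $qH$ is a closed invariant subspace. Let $P$ be the spectral measure of $\pi|_{C(X)}$.

\emph{Step 1: $P(T)\in\pi(C(X))''$ for Borel $T$.} Let $R\in\pi(C(X))'$. For $f\in C(X)$,
\[
\int f\,d\mu_{R\xi,\eta}=\langle\pi(f)R\xi,\eta\rangle=\langle\pi(f)\xi,R^*\eta\rangle=\int f\,d\mu_{\xi,R^*\eta}.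
\]
So $\mu_{R\xi,\eta}=\mu_{\xi,R^*\eta}$, which says that $P(T)R=RP(T)$.

\emph{Step 2: $UP(T)U^*=P(\gamma T)$ for $U=\pi(u_\gamma)$.} For $f\in C(X)$ we have $\gamma f\in C(X)$ and
\[
\int f\,d\mu_{U^*\xi,U^*\eta}=\langle U\pi(f)U^*\xi,\eta\rangle=\langle\pi(\gamma f)\xi,\eta\rangle=\int f(\gamma^{-1}x)\,d\mu_{\xi,\eta}(x).
\]
So $\mu_{U^*\xi,U^*\eta}$ is the image of $\mu_{\xi,\eta}$ under $x\mapsto\gamma^{-1}x$, that is, $\mu_{U^*\xi,U^*\eta}(T)=\mu_{\xi,\eta}(\gamma T)$.

\emph{Step 3: $P(T)\in\{0,1\}$ for $\Gamma$-invariant Borel $T$.} By Step 2, $P(T)$ commutes with each $\pi(u_\gamma)$. Since $D$ is commutative and contains $C(X)$, we have $\pi(D)\subseteq\pi(C(X))'$, so $P(T)$ commutes with $\pi(D)$ by Step 1. Hence $P(T)\in\pi(A)'$. Also $P(T)\in\pi(C(X))''\subseteq\pi(A)''$.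

\emph{Step 4: $\pi(1_F)\le P(F)$ for $F\in\mathcal F$.} The sets $V_n=\{x:x_k\in F(k)\text{ for }k\le n\}$ are finite unions of cylinders, and they decrease to $F$. From $1_F\le1_{V_n}$ in $D$ we get $\langle\pi(1_F)\xi,\xi\rangle\le\langle\pi(1_{V_n})\xi,\xi\rangle=\mu_{\xi,\xi}(V_n)$, and the right side decreases to $\mu_{\xi,\xi}(F)=\langle P(F)\xi,\xi\rangle$.

\emph{Conclusion.} For $F\in\mathcal F$, faithfulness gives $0\neq\pi(1_F)\le P(F)\le P(\Gamma F)$, so $P(\Gamma F)=1$ by Step 3. Take $\nu=\mu_{\xi,\xi}$ for any unit vector $\xi\in H$.
\end{proof}

It remains to repeat Example~\ref{ex:point} with a measure in place of a point. One sequence $b$ must now work for almost every $z$ at once, so the places $N_j$ are chosen to make the exceptional sets summably small.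

\begin{lemma}\label{lem:nomeasure}
Let $\nu$ be a Borel probability measure on $X$ with $\nu(\Gamma K_\ell)=1$ for all $\ell\ge0$. Then $\nu(\Gamma L_b)=0$ for some $b\in\mathcal B$.
\end{lemma}

\begin{proof}
There are countably many $\ell$, so $\bigcap_\ell\Gamma K_\ell=\{z:z_n\to\infty\}$ has measure one. For fixed $j$, the indicator functions of the sets $\{z:z_n<j\}$ tend to $0$ almost everywhere as $n\to\infty$, so $\nu\{z:z_n<j\}\to0$ by dominated convergence. Choose $0=N_0<N_1<N_2<\cdots$ with
\[
\nu\{z:z_{N_j}<j\}\le2^{-j}\qquad(j\in\mathbb N),
\]
and put $b_n=j$ for $N_{j-1}<n\le N_j$. Then $b\in\mathcal B$. A point $z\in\Gamma L_b$ satisfies $z_{N_j}<b_{N_j}=j$ for all large $j$. By the Borel--Cantelli lemma (if $\sum_j\nu(T_j)<\infty$, then almost every point lies in only finitely many $T_j$), we get $\nu(\Gamma L_b)=0$.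
\end{proof}

\begin{proposition}\label{prop:nofactor}
If $\mathcal C\subseteq\mathcal B$ is coinitial, then $A_{\mathcal F(\mathcal C)}$ has no faithful irreducible representation and no faithful factor representation.
\end{proposition}

\begin{proof}
Otherwise Lemma~\ref{lem:measure} gives a Borel probability measure $\nu$ with $\nu(\Gamma K_\ell)=1$ for all $\ell$ and $\nu(\Gamma L_{b'})=1$ for all $b'\in\mathcal C$. Take $b$ as in Lemma~\ref{lem:nomeasure} and $b'\in\mathcal C$ with $b'\le b$. Then $\Gamma L_{b'}\subseteq\Gamma L_b$, so $\nu(\Gamma L_{b'})=0$, a contradiction.
\end{proof}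

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $A=A_{\mathcal F(\mathcal B)}$, a unital $C^*$-algebra. Properties (1), (2) and (4) hold by Proposition~\ref{prop:primecyclic}, and (3) holds by Proposition~\ref{prop:nofactor}.
\end{proof}

A cyclic representation is countably generated, so properties (1)--(3) answer both the Question and Katsura's question in the negative.

\section{The size of the example}\label{sec:size}

The \emph{density character} of $A$ is the least cardinality of a norm-dense subset. By Dixmier's theorem it is uncountable for the algebra of Theorem~\ref{thm:main}. An upper bound comes from counting how many sequences $b$ the proof needs. The \emph{dominating number} $\mathfrak d$ is the least cardinality of a family $\mathcal G$ of functions $\mathbb N\to\mathbb N$ such that for every $h\colon\mathbb N\to\mathbb N$ some $g\in\mathcal G$ satisfies $g(k)\ge h(k)$ for all large $k$. It is infinite, since for a finite $\mathcal G$ the function $h=1+\sum_{g\in\mathcal G}g$ is not dominated.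

\begin{proposition}\label{prop:size}
The algebra in Theorem~\ref{thm:main} can be chosen with density character at most $\mathfrak d$.
\end{proposition}

\begin{proof}
A sequence that grows slowly is, roughly, the inverse of a function that grows fast, so a dominating family should give a coinitial one. Start with a family of cardinality $\mathfrak d$ as in the definition. Adjoin all functions that differ from one of its members in finitely many places, and then replace each $g$ by the larger function $k\mapsto k+\max_{j\le k}g(j)$. The result is a family $\mathcal G$ of at most $\mathfrak d\cdot\aleph_0=\mathfrak d$ strictly increasing functions such that every $h\colon\mathbb N\to\mathbb N$ satisfies $h(k)\le g(k)$ for all $k$, for some $g\in\mathcal G$.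

For $g\in\mathcal G$ put $b^g_n=1+\#\{k\in\mathbb N:g(k)\le n\}$. This number is finite and nondecreasing in $n$, and $b^g_n=k+1$ for $g(k)\le n<g(k+1)$, so $b^g\in\mathcal B$. We claim that $\mathcal C=\{b^g:g\in\mathcal G\}$ is coinitial. Given $b\in\mathcal B$, let $h(k)=\min\{n:b_n\ge k+1\}$ and choose $g\in\mathcal G$ with $g\ge h$ everywhere. Since $b$ is nondecreasing, $b_{g(k)}\ge b_{h(k)}\ge k+1$. If $g(k)\le n<g(k+1)$, then $b^g_n=k+1\le b_{g(k)}\le b_n$. If $n<g(1)$, then $b^g_n=1\le b_n$. This proves the claim.

By Propositions~\ref{prop:primecyclic} and~\ref{prop:nofactor}, $A_{\mathcal F(\mathcal C)}$ has properties (1)--(4). The algebra of sets $\mathfrak B$ has at most $\mathfrak d$ generators, since $\Gamma$ and the set of cylinders are countable, and each of its members is a finite Boolean combination of generators, so $|\mathfrak B|\le\mathfrak d$. The linear combinations of the elements $1_Bu_\gamma$ with coefficients in $\mathbb Q+i\mathbb Q$ form a dense subset of cardinality at most $\mathfrak d$.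
\end{proof}

\begin{thebibliography}{9}

\bibitem{AT}
Gene Abrams and Mark Tomforde, \emph{A class of $C^*$-algebras that are prime but not primitive}, arXiv:1306.6669 (2013).

\bibitem{Dix}
Dixmier, \emph{$C^*$-algebras}.

\end{thebibliography}
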